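\title{Homogeneity and indecomposability of irreducible representations of $\mathrm{GL}_n$ restricted to the mirabolic subgroup}

\begin{abstract}
Let $F$ be $\mathbb R$ or $\mathbb C$, and let $\pi$ be an irreducible Casselman--Wallach representation of $\mathrm{GL}_n(F)$. We prove that every nonzero closed subrepresentation of the restriction of $\pi$ to the mirabolic subgroup $M_n$ has the same depth as $\pi$, and that every continuous $M_n$-endomorphism of $\pi$ is a scalar, so that the restriction is indecomposable. This proves a conjecture posed in a paper of Wu and Yu. More generally, in any Casselman--Wallach representation a nonzero closed $M_n$-stable subspace has the same depth as the $\mathrm{GL}_n(F)$-subrepresentation that it generates. The proof converts an upper bound on the depth into the vanishing of an explicit element of the enveloping algebra of $M_n$. The statement on endomorphisms is deduced from a theorem of Aizenbud and Gourevitch on invariant distributions.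
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $F$ is $\mathbb R$ or $\mathbb C$, the group $G_n=\mathrm{GL}_n(F)$ is regarded as a real Lie group, and $K\subset G_n$ is the standard maximal compact subgroup. A \emph{Casselman--Wallach representation} of $G_n$ is a smooth Fr\'echet representation of moderate growth whose Harish-Chandra module, the space of $K$-finite vectors, is admissible and finitely generated. Subrepresentations are always closed subspaces.

\subsection*{Derivatives and depth}
The \emph{mirabolic subgroup} $M_n\subset G_n$ consists of the matrices with last row $(0,\dots,0,1)$: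
\[
M_n=\Big\{\begin{pmatrix} g&v\\ 0&1\end{pmatrix}: g\in G_{n-1},\ v\in F^{n-1}\Big\}=G_{n-1}\ltimes V_n,\qquad V_n\cong F^{n-1}.
\]
Conjugation by $g\in G_{n-1}$ acts on $V_n$ by $v\mapsto gv$. Fix a nontrivial unitary character $\psi$ of $F$. The unitary characters of $V_n$ are the maps $v\mapsto\psi(yv)$ with $y$ a row vector, and for $n\ge2$ the group $G_{n-1}$ permutes them with two orbits: the trivial character and all the others. The stabilizer of the character $\psi_n(v)=\psi(v_{n-1})$ is $M_{n-1}$. A representation of $M_n$ therefore has two kinds of fibers over the characters of $V_n$, and a fiber of the second kind is a representation of the next smaller mirabolic group, so that the construction can be repeated.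

Let $\mathfrak v_n$ be the complexified Lie algebra of $V_n$. For a smooth Fr\'echet representation $\tau$ of $M_n$ of moderate growth, the two fibers are
\[
\Psi(\tau)=\tau\big/\overline{\mathfrak v_n\tau},\qquad
\Phi(\tau)=\tau\big/\overline{\mathrm{span}\{Xw-d\psi_n(X)w: X\in\mathfrak v_n,\ w\in\tau\}},
\]
representations of $G_{n-1}$ and of $M_{n-1}$ respectively. (One may twist these functors by powers of the modulus character; this does not affect whether they vanish.) For $1\le k\le n$ the \emph{$k$-th derivative} of $\tau$ is the representation $D^k(\tau)=\Psi\circ\Phi^{k-1}(\tau)$ of $G_{n-k}$, and the \emph{depth} of $\tau$ is the largest $k$ with $D^k(\tau)\ne0$. The group $M_1$ is trivial and $\Psi$ is the identity on its representations; we set $\Phi^n(\tau)=0$ for a representation $\tau$ of $M_n$. Lemma~\ref{lem:depth} shows that every nonzero $\tau$ has a depth, namely the smallest $k\ge1$ with $\Phi^k(\tau)=0$, and that the depth of a subrepresentation is at most the depth of $\tau$. For a representation $\pi$ of $G_n$ we write $\mathrm{depth}(\pi)$ for the depth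 of $\pi|_{M_n}$.

The depth measures how many times in a row a representation meets the open orbit of characters. The two extremes are familiar. A nonzero finite-dimensional $\tau$ has depth $1$: a nonzero functional $\lambda$ with $\lambda\circ\tau(v)=\psi_n(v)\lambda$ would have translates $\lambda\circ\tau(g)$, $g\in G_{n-1}$, that transform under infinitely many distinct characters of $V_n$ and are therefore linearly independent. At the other extreme, let $N_n\subset M_n$ be the group of upper triangular unipotent matrices and $\psi_{\mathrm{gen}}(u)=\psi(u_{12}+u_{23}+\dots+u_{n-1,n})$. A representation $\pi$ of $G_n$ is \emph{generic} if it carries a nonzero continuous functional $\lambda$ with $\lambda\circ\pi(u)=\psi_{\mathrm{gen}}(u)\lambda$ for $u\in N_n$, and by \eqref{eq:dualk} below this holds exactly when $\mathrm{depth}(\pi)=n$.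

\subsection*{The question and the results}
A nonzero Casselman--Wallach representation $\pi$ of $G_n$ is \emph{homogeneous} if every nonzero closed $M_n$-stable subspace $\omega\subset\pi$ satisfies $\mathrm{depth}(\omega)=\mathrm{depth}(\pi)$. The restriction $\pi|_{M_n}$ is \emph{indecomposable} if it is not the direct sum of two nonzero closed $M_n$-stable subspaces.

For generic representations the following is known. The Gelfand--Graev representation $I^{n-1}(\mathbb C)$ of $M_n$ is the space of smooth functions $f:M_n\to\mathbb C$ that satisfy $f(ug)=\psi_{\mathrm{gen}}(u)f(g)$ for $u\in N_n$ and are Schwartz modulo $N_n$, with $M_n$ acting by right translation. If $\pi$ is irreducible and generic, then $\pi$ is homogeneous, and $\pi|_{M_n}$ contains $I^{n-1}(\mathbb C)$ as its unique irreducible submodule, so that $\pi|_{M_n}$ is indecomposable. We do not use this result. At the other end, finite-dimensional representations are homogeneous by the remark above. For the standard representation of $\mathrm{GL}_n(\mathbb R)$ on $\mathbb C^n$, $n\ge2$, the restriction to $M_n$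 is reducible, since the hyperplane $x_n=0$ is stable, but it has only scalar endomorphisms: a matrix $B$ that commutes with the elementary matrices $E_{in}$, $i<n$, satisfies $Be_i=ce_i$ and $Be_n=ce_n+u$ with $u$ in the hyperplane, and commutation with $\mathrm{diag}(2,\dots,2,1)$ forces $u=0$. These cases suggest the conjecture posed in \cite{WY}: \emph{for every irreducible Casselman--Wallach representation $\pi$ of $G_n$, the representation $\pi$ is homogeneous and $\pi|_{M_n}$ is indecomposable.} We prove it.

\begin{theorem}\label{thm:A}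
Let $\pi$ be an irreducible Casselman--Wallach representation of $G_n$. Then:
\begin{enumerate}
\item[(1)] $\pi$ is homogeneous;
\item[(2)] every continuous $M_n$-endomorphism of $\pi$ is a scalar. In particular $\pi|_{M_n}$ is indecomposable.
\end{enumerate}
\end{theorem}

If $\pi$ is irreducible, the translates $\pi(g)\omega$ of a nonzero $M_n$-stable subspace $\omega$ span a dense subspace of $\pi$, and one expects that a small space cannot generate a large one. The difficulty is that $\pi(g)\omega$ is stable under $gM_ng^{-1}$, not under $M_n$, so the definition of depth says nothing about it. The following theorem, which does not assume irreducibility, confirms the expectation.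

\begin{theorem}\label{thm:B}
Let $\pi$ be a Casselman--Wallach representation of $G_n$, let $\omega\subset\pi$ be a nonzero closed $M_n$-stable subspace, and let $\langle G_n\omega\rangle$ be the closed $G_n$-subrepresentation that it generates. Then
\[
\mathrm{depth}(\omega)=\mathrm{depth}(\langle G_n\omega\rangle).
\]
Consequently a nonzero $\pi$ is homogeneous if and only if every irreducible $G_n$-subrepresentation of $\pi$ has the same depth as $\pi$.
\end{theorem}

Theorem~\ref{thm:B} and Theorem~\ref{thm:A}(1) are proved in Sections~\ref{sec:fourier}--\ref{sec:sat}, using only standard facts on Casselman--Wallach representations; Section~\ref{sec:two} explains the method for $n=2$. Theorem~\ref{thm:A}(2) is proved independently in Section~\ref{sec:end} and uses a theorem of Aizenbud and Gourevitch \cite{AG}.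

One example will serve several times to show what can go wrong.

\begin{example}\label{ex:P1}
Let $F=\mathbb R$, $\psi(x)=e^{ix}$, and let $\pi=C^\infty(\mathbb P^1(\mathbb R))$ with $(\pi(g)f)(x)=f(g^{-1}x)$, a smooth principal series representation of $G_2$. The group $M_2$ acts on $\mathbb P^1(\mathbb R)=\mathbb R\cup\{\infty\}$ by the maps $x\mapsto gx+v$. The generator $E=E_{12}$ of $\mathfrak v_2$ acts on $\pi$ by $-\partial_x$, which is $z^2\partial_z$ in the coordinate $z=1/x$ at $\infty$.
\begin{enumerate}
\item[(a)] \emph{$\pi$ is not homogeneous.} The constants form a subrepresentation of depth $1$. On the other hand $f'(x)=-z^2\partial_zf=O(x^{-2})$, so $\lambda(f)=\int_{\mathbb R}f'(x)e^{ix}\,dx$ is a nonzero continuous functional, and $\lambda\circ\pi(v)=e^{iv}\lambda$. Hence $\Phi(\pi)\ne0$ and $\mathrm{depth}(\pi)=2$.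
\item[(b)] Let $\omega_0\subset\pi$ be the closed subspace of functions that vanish to infinite order at $\infty$. It is stable under $M_2$, which fixes $\infty$, and under the Lie algebra of $G_2$, which acts by smooth vector fields. \emph{It is not stable under $G_2$}, which moves $\infty$ to any other point.
\item[(c)] \emph{$\Phi(\pi/\omega_0)=0$, but no power of $E$ kills $\pi/\omega_0$.} A continuous functional $\lambda$ on $\pi/\omega_0$ is a distribution supported at $\infty$, hence a finite combination of the functionals $f\mapsto\partial_z^jf(0)$. Each application of $E=z^2\partial_z$ raises the order of vanishing at $z=0$, so $\lambda\circ E^r=0$ for large $r$, which is incompatible with $\lambda\circ E=i\lambda$ unless $\lambda=0$. But if $f=z$ near $\infty$, then $E^rf=r!\,z^{r+1}$ there, and this is nonzero modulo $\omega_0$.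
\end{enumerate}
\end{example}

\section{Moderate growth, functionals and finite length}\label{sec:conv}

Lie algebras in Gothic letters are complexified; $\mathrm{Lie}(\cdot)$ denotes the real Lie algebra. We write $\mathfrak g$, $\mathfrak m_m$, $\mathfrak{gl}_{m}$ for the complexified Lie algebras of $G_n$, $M_m$, $G_{m}$, and $U(\cdot)$ for the complex enveloping algebra with its standard filtration by the finite-dimensional subspaces $U_{\le j}$. Write $\psi(x)=e^{i\ell(x)}$ with $\ell:F\to\mathbb R$ nonzero and $\mathbb R$-linear.

\subsection*{The categories $\mathcal M_m$}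
For an invertible matrix put $\|g\|=\max(|g|_{\mathrm{op}},|g^{-1}|_{\mathrm{op}})$. Then $\|g\|\ge1$, $\|gg'\|\le\|g\|\,\|g'\|$, and $\|v\|\le1+|v|$ for $v\in V_m$. Let $\mathcal M_m$ be the category of smooth Fr\'echet representations $\tau$ of $M_m$ of moderate growth: the orbit maps $g\mapsto\tau(g)w$ are smooth, the Lie algebra acts by continuous operators, and for each continuous seminorm $q$ there are an integer $N$ and a continuous seminorm $q'$ with
\begin{equation}\label{eq:mg}
q(\tau(g)w)\le\|g\|^N q'(w)\qquad(g\in M_m,\ w\in\tau).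
\end{equation}
The exponent $N$ depends on $q$; this dependence is the main analytic obstacle below. Closed subrepresentations and the quotients by them stay in $\mathcal M_m$, so $\Phi$ maps $\mathcal M_m$ to $\mathcal M_{m-1}$. A Casselman--Wallach representation of $G_n$ satisfies \eqref{eq:mg} for $g\in G_n$, and its restriction lies in $\mathcal M_n$.

We write $\tau'$ for the continuous dual. By the Hahn--Banach theorem $\tau'$ separates the points of $\tau$, and we use this constantly for the Fr\'echet spaces $\Phi^k(\tau)$. A continuous function $\phi$ from a Euclidean space to $\tau$ with $\int q(\phi)<\infty$ for all continuous seminorms $q$ has an integral in $\tau$; the integral lies in the closed span of the values of $\phi$, satisfies $q(\int\phi)\le\int q(\phi)$, and commutes with continuous linear maps.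

\subsection*{Characters of $V_m$ and polynomials}
Let $m\ge2$, $V=V_m=F^{m-1}$ (columns) and $\hat V=F^{m-1}$ (rows), where $y\in\hat V$ stands for the character $v\mapsto\psi(yv)$. Put $a=(0,\dots,0,1)\in\hat V$, the point that corresponds to $\psi_m$, and $d=\dim_{\mathbb R}V$. The pairing $(y,v)\mapsto\ell(yv)$ of real vector spaces is nondegenerate. Hence sending $X\in\mathrm{Lie}(V)=F^{m-1}$ to the function $y\mapsto i\ell(yX)$ identifies $U(\mathfrak v_m)=S(\mathfrak v_m)$ with the algebra $\mathrm{Pol}(\hat V)$ of complex-valued polynomial functions on the real vector space $\hat V$. We write $[c]\in U(\mathfrak v_m)$ for the element that corresponds to $c\in\mathrm{Pol}(\hat V)$.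

We say that $\lambda\in\tau'$ has \emph{weight} $y$ if $\lambda\circ\tau(v)=\psi(yv)\lambda$ for all $v\in V$. This is equivalent to $\lambda\circ X=i\ell(yX)\lambda$ for all $X\in\mathrm{Lie}(V)$: one direction is differentiation, and conversely $h(t)=\lambda(\tau(\exp tX)w)$ solves $h'=i\ell(yX)h$. If $\lambda$ has weight $y$, then
\begin{equation}\label{eq:weight}
\lambda\circ[c]=c(y)\lambda\quad(c\in\mathrm{Pol}(\hat V)),\qquad \lambda\circ\tau(g)\ \text{has weight}\ yg\quad(g\in G_{m-1}).
\end{equation}
By definition, $\Phi(\tau)'\subset\tau'$ is the space of functionals of weight $a$, and $\Psi(\tau)'$ is the space of functionals killed by $\mathfrak v_m$. Iterating, for $1\le k\le m-1$,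
\begin{equation}\label{eq:dualk}
\Phi^k(\tau)'=\{\lambda\in\tau':\lambda\circ X=\mu_k(X)\lambda\ \text{ for all }X\in\mathfrak u_k\},\qquad \mathfrak u_k=\mathfrak v_m+\mathfrak v_{m-1}+\dots+\mathfrak v_{m-k+1}.
\end{equation}
Here $\mathfrak u_k$ is the complexification of the space of strictly upper triangular matrices supported in the last $k$ columns, and $\mu_k$ is the complex-linear extension of $X\mapsto i\ell(X_{m-k,m-k+1}+\dots+X_{m-1,m})$. For $k=m-1$ the algebra $\mathfrak u_k$ is that of $N_m$ and $\mu_k=d\psi_{\mathrm{gen}}$.

\subsection*{Finite length}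
Let $\pi$ be a Casselman--Wallach representation of $G_n$. Every closed $G_n$-subrepresentation $\sigma$ is the closure of its space of $K$-finite vectors, which is a $(\mathfrak g,K)$-submodule of the Harish-Chandra module of $\pi$; and an admissible finitely generated $(\mathfrak g,K)$-module has finite length. Hence every decreasing sequence of closed $G_n$-subrepresentations of $\pi$ stabilizes, and every nonzero closed $G_n$-subrepresentation contains an irreducible one. Apart from smoothness and \eqref{eq:mg}, this is the only property of $\pi$ used in the proof of Theorem~\ref{thm:B}.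

\section{The method for $n=2$}\label{sec:two}

Let $n=2$, $F=\mathbb R$, $\psi(x)=e^{ix}$, $E=E_{12}$. Let $\pi$ be irreducible and $\omega\subset\pi$ a nonzero closed $M_2$-stable subspace. The depth is $1$ or $2$ according as $\Phi$ vanishes or not, and it does not increase on passing to a subrepresentation. So we must show that $\Phi(\omega)=0$ implies $\Phi(\pi)=0$. The analytic input is the following statement.
\begin{itemize}
\item[$(*)$] There is an integer $N$, depending only on $\pi$, such that $E^{N+1}\tau=0$ for every closed $M_2$-stable subspace $\tau\subset\pi$ with $\Phi(\tau)=0$.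
\end{itemize}
It has two sources. If $\Phi(\tau)=0$, the matrix coefficient $v\mapsto\eta(\pi(v)w)$ of $w\in\tau$ and $\eta\in\pi'$ has its Fourier transform supported at $0$, so it is a polynomial, of degree at most the exponent of its growth (Lemma~\ref{lem:poly}). And finite length implies that the functionals $\eta$ whose matrix coefficients are $O(\|g\|^N)$, for one fixed $N$, already separate the points of $\pi$ (Lemma~\ref{lem:CWtame}). For these $\eta$, differentiating $N+1$ times at $v=0$ gives $\eta(E^{N+1}w)=0$, hence $E^{N+1}w=0$.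

By $(*)$, $E^{N+1}\omega=0$. We would like to conclude that $E^{N+1}\pi=0$, but the annihilator of $\omega$ in $U(\mathfrak g)$ is only a left ideal. It becomes two-sided if $\omega$ is replaced by the closure $\tilde\omega$ of $U(\mathfrak g)\omega$. Since $(\mathrm{ad}E)^3\mathfrak g=0$, we have $(\mathrm{ad}E)^{2j+1}U_{\le j}(\mathfrak g)=0$, and the identity $E^rZ=\sum_{l}\binom rl(\mathrm{ad}E)^l(Z)\,E^{r-l}$ gives
\[
E^{N+1+2j}\,U_{\le j}(\mathfrak g)\,\omega=0 .
\]
The exponent grows with $j$, so this yields no relation on $\tilde\omega$. It does yield $\Phi(\tilde\omega)=0$: a functional $\xi\in\Phi(\tilde\omega)'$ satisfies $\xi\circ E^r=i^r\xi$, so it vanishes on $U_{\le j}(\mathfrak g)\omega$ for each $j$ separately, hence on $\tilde\omega$. Now $(*)$ applies to $\tilde\omega$ and restores the uniform exponent: $E^{N+1}\tilde\omega=0$.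

The space $\tilde\omega$ is closed and stable under $\mathfrak g$ and $M_2$; by Example~\ref{ex:P1}(b) these properties do not force stability under $G_2$. Its annihilator $J\subset U(\mathfrak g)$ behaves better. It is a two-sided ideal, hence a union of finite-dimensional $\mathrm{ad}(\mathfrak g)$-stable subspaces, hence stable under the adjoint action of the identity component of $G_2$; and it is stable under $\mathrm{Ad}(M_2)$, which meets the other component. So $\{w\in\pi:Jw=0\}$ is a nonzero closed $G_2$-subrepresentation, that is, all of $\pi$. In particular $E^{N+1}\pi=0$, and a functional $\lambda\in\Phi(\pi)'$ satisfies $i^{N+1}\lambda=\lambda\circ E^{N+1}=0$. Thus $\Phi(\pi)=0$.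

For larger $n$ the role of $E^{N+1}$ must be played by an element $p_0\in U(\mathfrak m_n)$ that kills a given representation $\tau$ of depth $k$ and whose vanishing on any other representation $\sigma$ forces $\Phi^k(\sigma)=0$. We build $p_0$ by lifting relations from $\Phi^{j+1}(\tau)$ to $\Phi^j(\tau)$, one step at a time (Section~\ref{sec:lift}). This needs a way to pass from the quotient $\Phi(\tau)$ back to $\tau$ (Section~\ref{sec:fourier}) and a uniform growth condition that survives the functor $\Phi$ (Section~\ref{sec:tame}).

\section{Fourier analysis along $V_m$}\label{sec:fourier}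

In this section $\tau\in\mathcal M_m$ and, except in Lemma~\ref{lem:depth}, $m\ge2$.

\subsection*{Assembling a vector from its fibers}
We want to construct vectors of $\tau$ whose image in the fiber over each $y\in\hat V$ is prescribed. For $u\in C_c^\infty(\hat V;\tau)$ put
\[
\hat u(v)=\int_{\hat V}u(y)\psi(-yv)\,dy,\qquad A(u)=\int_V\tau(v)\hat u(v)\,dv,
\]
with Haar measures normalized so that $u(y)=\int_V\hat u(v)\psi(yv)\,dv$. Let $\epsilon_1,\dots,\epsilon_d$ be an orthonormal real basis of $\hat V$, let $\Delta=\sum_j\partial_{\epsilon_j}^2$, and let $Q(v)=\sum_j\ell(\epsilon_jv)^2$, a positive definite quadratic form on $V$. Then $(1-\Delta_y)\psi(-yv)=(1+Q(v))\psi(-yv)$, and integration by parts gives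
\begin{equation}\label{eq:decay}
(1+Q(v))^L\,\hat u(v)=\int_{\hat V}\big((1-\Delta)^Lu\big)(y)\,\psi(-yv)\,dy\qquad(L\ge0).
\end{equation}
If $u$ is supported in a compact set $C$ and $q,N,q'$ are as in \eqref{eq:mg}, then
\[
q(\tau(v)\hat u(v))\le(1+|v|)^N(1+Q(v))^{-L}\,\mathrm{vol}(C)\sup_yq'\big((1-\Delta)^Lu(y)\big).
\]
Taking $2L>N+d$, we see that the integral $A(u)$ converges and that $A$ is continuous on the space $C^\infty_C(\hat V;\tau)$ of smooth functions supported in $C$. For $f\in C_c^\infty(\hat V)$ and $w\in\tau$ we write $fw$ for the function $y\mapsto f(y)w$; then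
\begin{equation}\label{eq:coeff}
\eta(A(fw))=\int_V\eta(\tau(v)w)\hat f(v)\,dv\qquad(\eta\in\tau').
\end{equation}

\begin{lemma}\label{lem:A}
Let $u\in C_c^\infty(\hat V;\tau)$.
\begin{enumerate}
\item[(a)] If $\lambda\in\tau'$ has weight $y$, then $\lambda(A(u))=\lambda(u(y))$.
\item[(b)] $A([c]u)=A(cu)$ for $c\in\mathrm{Pol}(\hat V)$, where $([c]u)(y)=[c]\,u(y)$.
\item[(c)] $\tau(g)A(u)=A\big(y\mapsto\tau(g)u(yg)\big)$ for $g\in G_{m-1}$.
\item[(d)] If $u$ takes values in a closed subrepresentation $\omega\subset\tau$, then $A(u)\in\omega$.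
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $\lambda(A(u))=\int\psi(yv)\lambda(\hat u(v))\,dv=\lambda(u(y))$ by Fourier inversion.

(b) Let $X\in\mathrm{Lie}(V)$. The derivative of $v\mapsto\tau(v)\hat u(v)$ in the direction $X$ is $\tau(v)X\hat u(v)+\tau(v)\partial_X\hat u(v)$. The function and both terms decrease rapidly, so the integral of the derivative is $0$. Now $X\hat u$ is the Fourier transform of $Xu$, and $-\partial_X\hat u$ is the Fourier transform of $y\mapsto i\ell(yX)u(y)$. This proves (b) for linear $c$. If (b) holds for $c_1$ and $c_2$, then $A([c_1][c_2]u)=A(c_1[c_2]u)=A([c_2](c_1u))=A(c_2c_1u)$.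

(c) Let $\delta(g)$ be the Jacobian of $v\mapsto gv$ on $V$; it is also the Jacobian of $y\mapsto yg$ on $\hat V$. Since $\tau(g)\tau(v)=\tau(gv)\tau(g)$,
\[
\tau(g)A(u)=\int_V\tau(gv)\tau(g)\hat u(v)\,dv=\delta(g)^{-1}\int_V\tau(v)\tau(g)\hat u(g^{-1}v)\,dv,
\]
and $\hat u(g^{-1}v)=\int u(y)\psi(-yg^{-1}v)\,dy=\delta(g)\int u(yg)\psi(-yv)\,dy$.

(d) Both integrands take values in $\omega$.
\end{proof}

\subsection*{A section of $\tau\to\Phi(\tau)$}
All fibers over the open orbit are translates of the fiber $\Phi(\tau)$ over $a$. To spread a vector from $a$ to the nearby points we need a group element that carries $y$ to $a$ and depends smoothly on $y$. Let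
\[
\Omega=\{y\in\hat V:y_{m-1}\ne0\},\qquad\rho(y)=|y_{m-1}|^2\in\mathrm{Pol}(\hat V).
\]
For $y\in\Omega$ let $s(y)\in G_{m-1}$ be the inverse of the matrix obtained from the identity by replacing the last row by $y$. Thus $s(y)$ is the identity matrix with its last row replaced by $y_{m-1}^{-1}(-y_1,\dots,-y_{m-2},1)$, and
\[
y\,s(y)=a,\qquad s(a)=1,\qquad\rho(a)=1 .
\]
Since $y_{m-1}^{-1}=\overline{y_{m-1}}/\rho(y)$, the real and imaginary parts of the entries of $s(y)^{\pm1}$ are polynomials on $\hat V$ divided by powers of $\rho$. If $Z:\Omega\to U_{\le j}(\mathfrak{gl}_{m-1})$ is smooth, $w\in\tau$, and $\partial$ is a directional derivative on $\hat V$, then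
\begin{equation}\label{eq:deriv}
\partial\big(\tau(s(y))Z(y)w\big)=\tau(s(y))\big(s(y)^{-1}\partial s(y)\cdot Z(y)+\partial Z(y)\big)w,
\end{equation}
and the new coefficient is a smooth function with values in $U_{\le j+1}(\mathfrak{gl}_{m-1})$.

For $\chi\in C_c^\infty(\Omega)$ define
\[
T_\chi w=A\big(y\mapsto\chi(y)\tau(s(y))w\big).
\]
By \eqref{eq:deriv} and \eqref{eq:mg}, $T_\chi$ is a continuous operator on $\tau$. If $\lambda$ has weight $y\in\Omega$, then $\lambda(T_\chi w)=\chi(y)\lambda(\tau(s(y))w)$ and $\lambda\circ\tau(s(y))$ has weight $a$, so one expects $T_\chi w$ to depend only on the class of $w$ in $\Phi(\tau)$.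

\begin{lemma}\label{lem:T}
\begin{enumerate}
\item[(a)] $T_\chi(Xw)=d\psi_m(X)T_\chi w$ for $X\in\mathfrak v_m$. Hence $T_\chi$ factors through $\Phi(\tau)$, and $\eta\circ T_\chi\in\Phi(\tau)'$ for $\eta\in\tau'$.
\item[(b)] $\lambda\circ T_\chi=\chi(a)\lambda$ for $\lambda\in\Phi(\tau)'$.
\item[(c)] If $p\in U(\mathfrak m_{m-1})$ annihilates $\Phi(\tau)$, then $A\big(y\mapsto\tau(s(y))\,p\,u(y)\big)=0$ for all $u\in C_c^\infty(\Omega;\tau)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $X\in\mathrm{Lie}(V)$, let $X_1,\dots,X_d$ be a real basis of $\mathrm{Lie}(V)$, and write $s(y)X=\sum_jx_j(y)X_j$ with smooth real functions $x_j$ on $\Omega$. With $u(y)=\chi(y)\tau(s(y))w$ we have $\chi(y)\tau(s(y))Xw=\sum_jX_j\,x_j(y)u(y)$. By Lemma~\ref{lem:A}(b),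
\[
T_\chi(Xw)=A\Big(y\mapsto\sum_ji\ell(yX_j)x_j(y)u(y)\Big)=A\big(y\mapsto i\ell(y\,s(y)X)u(y)\big)=i\ell(aX)A(u),
\]
and $i\ell(aX)=d\psi_m(X)$. By continuity $T_\chi$ vanishes on the kernel of $\tau\to\Phi(\tau)$.

(b) Apply Lemma~\ref{lem:A}(a) with $y=a$ and use $s(a)=1$.

(c) If $u=\chi w$, the expression is $T_\chi(pw)$, which vanishes by (a) because $pw$ maps to $0$ in $\Phi(\tau)$. For general $u$ choose $\theta\in C_c^\infty(\Omega)$ with $\theta=1$ on $\mathrm{supp}\,u$, and a box in $\hat V$ that contains $\mathrm{supp}\,\theta$ in its interior. Extend $u$ periodically from the box and let $w_k\in\tau$, $k\in\mathbb Z^d$, be its Fourier coefficients with respect to the exponentials $e_k$. Integration by parts shows that $q(w_k)$ decreases rapidly for every continuous seminorm $q$. So $\sum_ke_kw_k$ converges with all derivatives, and its sum is $u$ on the box, as one sees by applying functionals. Hence $u=\theta u=\sum_k(\theta e_k)w_k$ in $C^\infty_{C}(\hat V;\tau)$ with $C=\mathrm{supp}\,\theta\subset\Omega$. The expression in (c) is continuous in $u$ on this space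 and vanishes on each term.
\end{proof}

\begin{lemma}\label{lem:sub}
If $\omega\subset\tau$ is a closed subrepresentation, then the natural map $\kappa:\Phi(\omega)\to\Phi(\tau)$ is a topological embedding with closed image. The same holds for all $\Phi^k$.
\end{lemma}

\begin{proof}
Take $\chi$ with $\chi(a)=1$. By Lemma~\ref{lem:A}(d), $T_\chi$ preserves $\omega$. Let $\bar T^\omega:\Phi(\omega)\to\omega$ and $\bar T^\tau:\Phi(\tau)\to\tau$ be the induced continuous maps. By Lemma~\ref{lem:T}(b), $w$ and $T_\chi w$ have the same value under every $\lambda\in\Phi(\omega)'$, so the composition of $\bar T^\omega$ with the quotient map $\omega\to\Phi(\omega)$ is the identity. Having a continuous left inverse, $\bar T^\omega$ is a topological embedding. So is $\bar T^\tau\circ\kappa$, which is $\bar T^\omega$ followed by the inclusion $\omega\subset\tau$. Since $\bar T^\tau$ is continuous, $\kappa$ is a topological embedding. Its image is complete, hence closed. Thus $\Phi(\omega)$ is a closed subrepresentation of $\Phi(\tau)$, and we may iterate.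
\end{proof}

\subsection*{Depth as a vanishing order}

\begin{lemma}\label{lem:poly}
Suppose $\Phi(\tau)=0$. Then $A(fw)=0$ for all $f\in C_c^\infty(\hat V\setminus0)$ and $w\in\tau$. If $\eta\in\tau'$, $w\in\tau$ and $|\eta(\tau(v)w)|\le C(1+|v|)^N$ on $V$ with an integer $N\ge0$, then $v\mapsto\eta(\tau(v)w)$ is a polynomial of degree at most $N$.
\end{lemma}

\begin{proof}
The element $p=1$ annihilates $\Phi(\tau)=0$. Lemma~\ref{lem:T}(c) with $u(y)=f(y)\tau(s(y))^{-1}w$ gives $A(fw)=0$ for $f\in C_c^\infty(\Omega)$ and all $w$. By Lemma~\ref{lem:A}(c), $0=\tau(g)A(fw)=A(y\mapsto f(yg)\tau(g)w)$, so the same holds for $f\in C_c^\infty(\Omega g^{-1})$, $g\in G_{m-1}$. These open sets cover $\hat V\setminus0$, and a partition of unity gives the first claim. By \eqref{eq:coeff}, the function $h(v)=\eta(\tau(v)w)$ satisfies $\int h\hat f\,dv=0$ for $f\in C_c^\infty(\hat V\setminus0)$: the Fourier transform of the tempered function $h$ is supported at $0$. A distribution supported at a point is a finite combination of derivatives of the delta function, so $h$ is a polynomial, and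 the bound limits its degree.
\end{proof}

\begin{lemma}\label{lem:depth}
Let $m\ge1$ and $0\ne\tau\in\mathcal M_m$. Then $\mathrm{depth}(\tau)=\min\{k\ge1:\Phi^k(\tau)=0\}$. Moreover $\mathrm{depth}(\omega)\le\mathrm{depth}(\tau)$ for every nonzero closed subrepresentation $\omega\subset\tau$.
\end{lemma}

\begin{proof}
Let $k$ be the minimum; $k\le m$ by the convention $\Phi^m(\tau)=0$. For $j>k$ we have $D^j(\tau)=\Psi\Phi^{j-1}(\tau)=0$. Put $\tau_1=\Phi^{k-1}(\tau)\ne0$; we must show that $\Psi(\tau_1)\ne0$. If $k=m$, then $\Psi(\tau_1)=\tau_1$. If $k<m$, then $\tau_1\in\mathcal M_{m'}$ with $m'=m-k+1\ge2$, and $\Phi(\tau_1)=0$. Take $0\ne\eta\in\tau_1'$. Applying \eqref{eq:mg} to the seminorm $|\eta|$, we obtain the bound of Lemma~\ref{lem:poly} with an exponent $N$ that does not depend on $w$. Differentiating the polynomials $\eta(\tau_1(v)w)$ at $v=0$, we find $\eta\circ X_1\cdots X_{N+1}=0$ for all $X_i\in\mathfrak v_{m'}$. Choose $j\ge0$ maximal such that some $\eta\circ X_1\cdots X_j$ is nonzero. This functional is killed by $\mathfrak v_{m'}$, so $\Psi(\tau_1)'\ne0$.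 The last claim follows because $\Phi^k(\tau)=0$ implies $\Phi^k(\omega)=0$ by Lemma~\ref{lem:sub}.
\end{proof}

\section{Tame representations}\label{sec:tame}

In the last proof the exponent $N$ depended on $\eta$, so we obtained a relation for each functional but none for the representation; Example~\ref{ex:P1}(c) shows that there may be none. The following condition makes the exponent uniform. For $\tau\in\mathcal M_m$ and an integer $N\ge0$, let $\tau'_N$ be the space of $\eta\in\tau'$ such that for every $w\in\tau$ there is a constant $C_w$ with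
\[
|\eta(\tau(g)w)|\le C_w\|g\|^N\qquad(g\in M_m).
\]

\begin{definition}
A representation $\tau\in\mathcal M_m$ is \emph{tame} if for some $N$ the functionals in $\tau'_N$ separate the points of $\tau$.
\end{definition}

Closed subrepresentations of tame representations are tame, by restriction of functionals.

\begin{lemma}\label{lem:CWtame}
Every Casselman--Wallach representation $\pi$ of $G_n$ is tame as a representation of $M_n$.
\end{lemma}

\begin{proof}
Define $\pi'_{N,G}\subset\pi'_N$ like $\pi'_N$, but with $g$ ranging over $G_n$. It is stable under $\eta\mapsto\eta\circ\pi(g_0)$, because $\|g_0g\|^N\le\|g_0\|^N\|g\|^N$. So $\pi_{(N)}=\bigcap_{\eta\in\pi'_{N,G}}\ker\eta$ is a closed $G_n$-subrepresentation, and it decreases with $N$ because $\|g\|\ge1$. By \eqref{eq:mg} every $\eta\in\pi'$ lies in some $\pi'_{N,G}$, so $\bigcap_N\pi_{(N)}=0$. By finite length the sequence stabilizes, hence $\pi_{(N)}=0$ for some $N$.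
\end{proof}

The next lemma is the reason for the definition. A vector whose spectrum lies on the hypersurface $\rho=0$ is killed by a fixed power of $[\rho]$, just as a distribution of bounded order supported on a hypersurface is killed by a fixed power of its equation.

\begin{lemma}\label{lem:rho}
Let $\tau\in\mathcal M_m$ be tame, $m\ge2$. There is an integer $R$ such that every $w\in\tau$ with $A(fw)=0$ for all $f\in C_c^\infty(\Omega)$ satisfies $[\rho^R]w=0$.
\end{lemma}

\begin{proof}
Let $\tau'_N$ be separating, put $L=N+d+1$ and fix $R$ with $2R>L$. Let $w$ be as in the statement, $\eta\in\tau'_N$ and $h(v)=\eta(\tau(v)w)$, so that $|h(v)|\le C(1+|v|)^N$. Consider the distribution $\hat h(f)=\int h\hat f\,dv=\eta(A(fw))$ on $\hat V$. For $f$ supported in a fixed compact set, integration by parts gives $(1+|v|)^L|\hat f(v)|\le C'\sum_{|\alpha|\le L}\sup|\partial^\alpha f|$. As $(1+|v|)^{N-L}$ is integrable,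
\begin{equation}\label{eq:order}
|\hat h(f)|\le C''\sum_{|\alpha|\le L}\sup|\partial^\alpha f| .
\end{equation}
We claim that $\hat h(\rho^Rf)=0$ for every $f\in C_c^\infty(\hat V)$. Let $\phi\in C_c^\infty(F)$ equal $1$ near $0$ and put $\phi_\varepsilon(y)=\phi(y_{m-1}/\varepsilon)$ for $0<\varepsilon\le1$. Since $(1-\phi_\varepsilon)\rho^Rf\in C_c^\infty(\Omega)$, the hypothesis gives $\hat h(\rho^Rf)=\hat h(\phi_\varepsilon\rho^Rf)$. The derivatives of order $j\le L$ of $\rho^R$ are $O(|y_{m-1}|^{2R-j})$, those of $\phi_\varepsilon$ are $O(\varepsilon^{-j})$, and $|y_{m-1}|=O(\varepsilon)$ on the support of $\phi_\varepsilon$. By the Leibniz rule, all derivatives of order at most $L$ of $\phi_\varepsilon\rho^Rf$ are $O(\varepsilon^{2R-L})$. The supports stay in $\mathrm{supp}\,f$, so \eqref{eq:order} applies, and $\varepsilon\to0$ proves the claim.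

By Lemma~\ref{lem:A}(b) and \eqref{eq:coeff},
\[
0=\eta\big(A(\rho^Rfw)\big)=\eta\big(A(f\,[\rho^R]w)\big)=\int_Vh_1\hat f\,dv,\qquad h_1(v)=\eta\big(\tau(v)[\rho^R]w\big).
\]
The function $h_1$ is continuous and of polynomial growth, and its Fourier transform vanishes. So $h_1=0$, and in particular $\eta([\rho^R]w)=h_1(0)=0$. This holds for all $\eta\in\tau'_N$ with the same $R$, so $[\rho^R]w=0$.
\end{proof}

\begin{remark}\label{rem:quot}
A quotient of a tame representation need not be tame. In Example~\ref{ex:P1}, $\pi$ is tame by Lemma~\ref{lem:CWtame}. For $\tau=\pi/\omega_0$ every $w$ satisfies the hypothesis of Lemma~\ref{lem:rho}, by Lemma~\ref{lem:poly}, and $[\rho]=-E^2$; no power of it kills $\tau$.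
\end{remark}

In view of this remark, the tameness of the quotient $\Phi(\tau)$ needs an argument. The operators $T_\chi$ supply enough functionals of controlled growth.

\begin{lemma}\label{lem:Phitame}
If $\tau\in\mathcal M_m$ is tame and $m\ge2$, then $\Phi(\tau)$ is tame.
\end{lemma}

\begin{proof}
Let $\tau'_N$ be separating and fix $\chi\in C_c^\infty(\Omega)$ with $\chi(a)=1$. The functionals $\eta\circ T_\chi\in\Phi(\tau)'$, $\eta\in\tau'_N$, separate the points of $\Phi(\tau)$: if they all vanish on the class of $w$, then $T_\chi w=0$, so $\lambda(w)=\lambda(T_\chi w)=0$ for all $\lambda\in\Phi(\tau)'$ by Lemma~\ref{lem:T}(b), and the class of $w$ is $0$. Fix $L$ with $2L>N+d$. We show that $\eta\circ T_\chi\in\Phi(\tau)'_{N+4L}$ for every $\eta\in\tau'_N$.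

By \eqref{eq:deriv} there is a smooth function $Z:\hat V\to U_{\le2L}(\mathfrak{gl}_{m-1})$, supported in $\mathrm{supp}\,\chi$, with $(1-\Delta)^L\big(\chi(y)\tau(s(y))x\big)=\tau(s(y))Z(y)x$ for all $x\in\tau$. By \eqref{eq:decay}, for $g\in M_{m-1}$ and $w\in\tau$,
\[
\eta(T_\chi\tau(g)w)=\int_V(1+Q(v))^{-L}\int_{\hat V}\psi(-yv)\,\eta\big(\tau(v\,s(y))Z(y)\tau(g)w\big)\,dy\,dv .
\]
Let $(Z_i)$ be a basis of $U_{\le2L}(\mathfrak{gl}_{m-1})$ and write $\mathrm{Ad}(g^{-1})Z(y)=\sum_iz_i(g,y)Z_i$, so that $Z(y)\tau(g)w=\tau(g)\sum_iz_i(g,y)Z_iw$. Since $|g^{-1}Xg|\le\|g\|^2|X|$ for a matrix $X$, since $U_{\le2L}$ is spanned by products of at most $2L$ elements of the Lie algebra, and since $\|g\|\ge1$, we have $|z_i(g,y)|\le C\|g\|^{4L}$. The element $v\,s(y)g$ lies in $M_m$, and $s(y)$ stays in a compact set for $y\in\mathrm{supp}\,\chi$. The definition of $\tau'_N$, applied to the finitely many vectors $Z_iw$, gives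
\[
\big|\eta\big(\tau(v\,s(y)g)\,\textstyle\sum_iz_i(g,y)Z_iw\big)\big|\le C'_w(1+|v|)^N\|g\|^{N+4L}.
\]
The function $(1+Q(v))^{-L}(1+|v|)^N$ is integrable on $V$, so $|\eta(T_\chi\tau(g)w)|\le C''_w\|g\|^{N+4L}$.
\end{proof}

\section{Lifting annihilators}\label{sec:lift}

Suppose that $p\in U(\mathfrak m_{m-1})$ kills the fiber $\Phi(\tau)$ over $a$. By transport of structure, $\mathrm{Ad}(s(y))p$ kills the fiber over $y\in\Omega$. The coefficients of $\mathrm{Ad}(s(y))p$ become polynomial in $y$ after multiplication by a power of $\rho$, and polynomials in $y$ are elements of $U(\mathfrak v_m)$. This produces one element $P\in U(\mathfrak m_m)$ that kills all fibers over $\Omega$, and Lemma~\ref{lem:rho} takes care of the hypersurface $\rho=0$. As $\rho(a)=1$, no information at $a$ is lost.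

\begin{proposition}\label{prop:lift}
Let $\tau\in\mathcal M_m$ be tame, $m\ge2$, and let $p\in U(\mathfrak m_{m-1})$ satisfy $p\,\Phi(\tau)=0$. There is $\tilde p\in U(\mathfrak m_m)$ with $\tilde p\,\tau=0$ such that, for every $\sigma\in\mathcal M_m$, $\tilde p\,\sigma=0$ implies $p\,\Phi(\sigma)=0$.
\end{proposition}

\begin{proof}
Let $p\in U_{\le j}$ and let $(Z_i)$ be a basis of $U_{\le j}(\mathfrak{gl}_{m-1})$. The coefficients of $\mathrm{Ad}(g)p$ in this basis are polynomials in the real and imaginary parts of the entries of $g$ and $g^{-1}$. So there are $r\ge0$ and $c_i\in\mathrm{Pol}(\hat V)$ with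
\[
\rho(y)^r\,\mathrm{Ad}(s(y))p=\sum_ic_i(y)Z_i\qquad(y\in\Omega).
\]
Put $P=\sum_i[c_i]Z_i\in U(\mathfrak m_m)$. For $f\in C_c^\infty(\Omega)$ and $w\in\tau$, Lemma~\ref{lem:A}(b) gives
\[
A(fPw)=A\Big(y\mapsto f(y)\sum_ic_i(y)Z_iw\Big)=A\big(y\mapsto\tau(s(y))\,p\,u(y)\big),
\]
where $u(y)=f(y)\rho(y)^r\tau(s(y))^{-1}w$. This is $0$ by Lemma~\ref{lem:T}(c). By Lemma~\ref{lem:rho}, applied to the vectors $Pw$, the element $\tilde p=[\rho^R]P$ kills $\tau$.

Let $\sigma\in\mathcal M_m$ be arbitrary and $\lambda\in\Phi(\sigma)'$. By \eqref{eq:weight},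
\[
\lambda\circ\tilde p=\rho(a)^R\sum_ic_i(a)\,\lambda\circ Z_i=\lambda\circ\big(\rho(a)^{r}\mathrm{Ad}(s(a))p\big)=\lambda\circ p .
\]
If $\tilde p\,\sigma=0$, then $\lambda\circ p=0$ for all $\lambda\in\Phi(\sigma)'$, hence $p\,\Phi(\sigma)=0$.
\end{proof}

Tameness is needed for $\tau$ only, not for $\sigma$.

\begin{example}
Let $F=\mathbb R$ and $\psi(x)=e^{ix}$, so that $[y_j]=-iE_{jm}$. For $p=1$ one may take $r=0$, $P=1$ and $\tilde p=[\rho^R]=(-1)^RE_{m-1,m}^{2R}$; for $m=2$ this is the kind of relation used in Section~\ref{sec:two}. For $m=3$ and $p=E_{12}$,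
\[
\mathrm{Ad}(s(y))E_{12}=\begin{pmatrix}1\\-y_1/y_2\end{pmatrix}\begin{pmatrix}y_1&y_2\end{pmatrix}
=y_1(E_{11}-E_{22})+y_2E_{12}-\frac{y_1^2}{y_2}E_{21}.
\]
Multiplying by $\rho=y_2^2$ and replacing $y_j$ by $-iE_{j3}$, we get
\[
P=iE_{23}\big(E_{13}E_{23}(E_{11}-E_{22})+E_{23}^2E_{12}-E_{13}^2E_{21}\big).
\]
If $\lambda\circ E_{13}=0$ and $\lambda\circ E_{23}=i\lambda$, then $\lambda\circ P=i\cdot i^3\,\lambda\circ E_{12}=\lambda\circ p$, as in the proof.
\end{example}

\begin{corollary}\label{cor:witness}
Let $\tau\in\mathcal M_n$ be tame and nonzero, of depth $k\le n-1$. There is $p_0\in U(\mathfrak m_n)$ with $p_0\tau=0$ such that every $\sigma\in\mathcal M_n$ with $p_0\sigma=0$ satisfies $\Phi^k(\sigma)=0$.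
\end{corollary}

\begin{proof}
For $0\le j\le k-1$ the representation $\Phi^j(\tau)\in\mathcal M_{n-j}$ is tame by Lemma~\ref{lem:Phitame}, and $n-j\ge2$. By Lemma~\ref{lem:depth}, $\Phi^k(\tau)=0$, so $p_k=1\in U(\mathfrak m_{n-k})$ kills $\Phi^k(\tau)$. For $j=k-1,\dots,0$ let $p_j\in U(\mathfrak m_{n-j})$ be the element given by Proposition~\ref{prop:lift} for the representation $\Phi^j(\tau)$ and $p=p_{j+1}$; it kills $\Phi^j(\tau)$, so the next step applies. If $p_0\sigma=0$, then successively $p_j\Phi^j(\sigma)=0$ for $j=1,\dots,k$, and for $j=k$ this says $\Phi^k(\sigma)=0$.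
\end{proof}

\section{Saturation and the depth equality}\label{sec:sat}

It remains to place $p_0$ in a two-sided ideal. As for $n=2$, we first enlarge $\omega$ to a $\mathfrak g$-stable space without changing the depth.

\begin{lemma}\label{lem:sat}
Let $\pi$ be a Casselman--Wallach representation of $G_n$, let $\omega\subset\pi$ be a nonzero closed $M_n$-stable subspace of depth $k$, and let $\tilde\omega$ be the closure of $U(\mathfrak g)\omega$. Then $\tilde\omega$ is stable under $M_n$ and $\mathfrak g$ and has depth $k$.
\end{lemma}

\begin{proof}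
The space $U(\mathfrak g)\omega$ is stable under $\mathfrak g$, and under $g\in M_n$ because $\pi(g)Zw=(\mathrm{Ad}(g)Z)\pi(g)w$; these operators are continuous, so the closure is stable. By Lemma~\ref{lem:depth}, $\mathrm{depth}(\tilde\omega)\ge k$, which suffices if $k=n$. Let $k<n$. Then $\Phi^k(\omega)=0$, and we must show that $\Phi^k(\tilde\omega)=0$.

Let $\xi\in\Phi^k(\tilde\omega)'$, viewed in $\tilde\omega'$ by \eqref{eq:dualk}. For $Z\in U(\mathfrak g)$ put $\xi_Z=(\xi\circ Z)|_\omega\in\omega'$. For $X\in\mathfrak u_k\subset\mathfrak m_n$ we have $Z(X-\mu_k(X))=[Z,X]+(X-\mu_k(X))Z$. Since $Z\omega\subset\tilde\omega$ and $\xi\circ(X-\mu_k(X))=0$ on $\tilde\omega$,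
\begin{equation}\label{eq:comm}
\xi_Z\circ(X-\mu_k(X))=\xi_{[Z,X]} .
\end{equation}
Grade $U(\mathfrak g)$ by the eigenvalues of $\mathrm{ad}(H)$, $H=\mathrm{diag}(n,n-1,\dots,1)$. The matrices $xE_{il}$, $x\in F$, have degree $l-i$. Hence the degrees that occur in $U_{\le j}(\mathfrak g)$ are integers of absolute value at most $j(n-1)$, and $\mathfrak u_k$ is spanned by homogeneous elements of degree at least $1$. Fix $j$. We show by descending induction on $e$ that $\xi_Z=0$ for all $Z\in U_{\le j}(\mathfrak g)$ homogeneous of degree $e$. For $e>j(n-1)$ there is nothing to prove. If $Z$ has degree $e$ and $X\in\mathfrak u_k$ is homogeneous, then $[Z,X]$ lies in $U_{\le j}(\mathfrak g)$ and has degree greater than $e$, so the right side of \eqref{eq:comm} vanishes. By \eqref{eq:dualk}, $\xi_Z\in\Phi^k(\omega)'=0$. Thus $\xi$ vanishes on $U(\mathfrak g)\omega$, and $\xi=0$ by density.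
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $k=\mathrm{depth}(\omega)$ and $\sigma=\langle G_n\omega\rangle$. By Lemma~\ref{lem:depth}, $k\le\mathrm{depth}(\sigma)\le n$. If $k=n$, which includes the case $n=1$, the equality follows. Let $k\le n-1$. The space $\tilde\omega$ has depth $k$ by Lemma~\ref{lem:sat}, and it is tame as a closed $M_n$-subrepresentation of $\pi$, by Lemma~\ref{lem:CWtame}. Let $p_0\in U(\mathfrak m_n)$ be given by Corollary~\ref{cor:witness} for $\tau=\tilde\omega$, and let $J=\{Z\in U(\mathfrak g):Z\tilde\omega=0\}$. Then $p_0\in J$, and $J$ is a two-sided ideal because $\tilde\omega$ is $\mathfrak g$-stable.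

The ideal $J$ is stable under $\mathrm{Ad}(G_n)$. Indeed, each $J\cap U_{\le j}(\mathfrak g)$ is a finite-dimensional $\mathrm{ad}(\mathfrak g)$-stable space, so it is stable under $\exp(\mathrm{ad}X)=\mathrm{Ad}(\exp X)$ and hence under the identity component $G_n^0$. Next, $J$ is stable under $\mathrm{Ad}(M_n)$ because $\tilde\omega$ is $M_n$-stable. Finally $G_n=G_n^0M_n$: for $F=\mathbb C$ the group is connected, and for $F=\mathbb R$ the element $\mathrm{diag}(-1,1,\dots,1)$ lies in $M_n$ as $n\ge2$. Therefore $\pi^J=\{w\in\pi:Jw=0\}$ is a closed subspace that is $G_n$-stable, by $Z\pi(g)w=\pi(g)(\mathrm{Ad}(g^{-1})Z)w$, and contains $\omega$. So $\sigma\subset\pi^J$ and $p_0\sigma=0$. By Corollary~\ref{cor:witness}, $\Phi^k(\sigma)=0$, that is, $\mathrm{depth}(\sigma)\le k$.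

For the criterion, let $\pi\ne0$. If $\pi$ is homogeneous, its irreducible $G_n$-subrepresentations have depth $\mathrm{depth}(\pi)$ by definition. Conversely, suppose that they all have this depth, and let $\omega\subset\pi$ be a nonzero closed $M_n$-stable subspace. By finite length $\langle G_n\omega\rangle$ contains an irreducible $G_n$-subrepresentation $\sigma_0$. By Lemma~\ref{lem:depth} and the depth equality,
\[
\mathrm{depth}(\pi)=\mathrm{depth}(\sigma_0)\le\mathrm{depth}(\langle G_n\omega\rangle)=\mathrm{depth}(\omega)\le\mathrm{depth}(\pi).\qedhere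
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
If $\pi$ is irreducible, then $\langle G_n\omega\rangle=\pi$ for every nonzero $\omega$, and Theorem~\ref{thm:B} gives $\mathrm{depth}(\omega)=\mathrm{depth}(\pi)$.
\end{proof}

The condition in the criterion fails for $\pi=C^\infty(\mathbb P^1(F))$ over either field. For $F=\mathbb R$ this is Example~\ref{ex:P1}(a). For $F=\mathbb C$ the constants again have depth $1$, while for a bump function $f$ on the affine line the function $v\mapsto(\pi(v)f)(0)=f(-v)$ is bounded and not a polynomial, so $\Phi(\pi)\ne0$ by Lemma~\ref{lem:poly}.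

\section{Endomorphisms of the restriction}\label{sec:end}

Let $\pi$ be irreducible. To an operator $B$ on $\pi$ we attach the distribution $f\mapsto\mathrm{tr}(B\pi(f))$ on $G_n$, which for $B=1$ is the character of $\pi$. It determines $B$, and it is invariant under conjugation by $h$ exactly when $B$ commutes with $\pi(h)$. Theorem~\ref{thm:A}(2) thus reduces to a statement about invariant distributions on $G_n$, followed by Schur's lemma.

\subsection*{Invariant distributions}
Let $n\ge2$. For $f\in C_c^\infty(G_n)$ and $h\in G_n$ put $(c_hf)(g)=f(h^{-1}gh)$ and $f^t(g)=f(g^t)$. A distribution $\Theta$ is invariant under conjugation by $h$ if $\Theta(c_hf)=\Theta(f)$ for all $f$, and invariant under transposition if $\Theta(f^t)=\Theta(f)$ for all $f$. We view $G_{n-1}$ in the upper left corner of $G_n$.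

\begin{theorem}[Aizenbud--Gourevitch \cite{AG}]\label{thm:AG}
Let $F=\mathbb R$ or $\mathbb C$ and $n\ge2$. Every distribution on $\mathrm{GL}_n(F)$ that is invariant under conjugation by $\mathrm{GL}_{n-1}(F)$ is invariant under transposition.
\end{theorem}

For continuous functions on $G_2$ the statement is visible: if $g_{12}g_{21}\ne0$, conjugation by $\mathrm{diag}(g_{21}/g_{12},1)$ carries $g$ to $g^t$, and such $g$ are dense. A distribution may be supported on the complement of such a dense set, and this argument does not see it.

\begin{corollary}\label{cor:conj}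
A distribution $\Theta$ on $G_n$, $n\ge2$, that is invariant under conjugation by $M_n$ is invariant under conjugation by $G_n$.
\end{corollary}

\begin{proof}
We have $(c_hf)^t(g)=f(h^{-1}g^th)=f^t(h^tg(h^t)^{-1})$, that is, $(c_hf)^t=c_{(h^t)^{-1}}f^t$. As $G_{n-1}\subset M_n$, the distribution $\Theta$ is invariant under transposition. For $b\in M_n$ and $h=(b^t)^{-1}$,
\[
\Theta(c_hf)=\Theta\big((c_hf)^t\big)=\Theta(c_bf^t)=\Theta(f^t)=\Theta(f).
\]
So $\Theta$ is invariant under conjugation by $M_n$ and by $M_n^t$. These groups contain all elementary matrices $1+xE_{il}$, $i\ne l$, which generate $\mathrm{SL}_n(F)$, and the determinant maps $G_{n-1}$ onto $F^\times$. Hence they generate $G_n$.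
\end{proof}

\subsection*{A Hilbert space model}
To speak of traces we realize $\pi$ as the space of smooth vectors of a Hilbert representation. We use two standard theorems. Casselman's subrepresentation theorem embeds the Harish-Chandra module of $\pi$ into that of a principal series representation. The Casselman--Wallach theorem says that a morphism between the Harish-Chandra modules of two Casselman--Wallach representations extends to a continuous morphism of the representations, with closed image. Together with the open mapping theorem they identify $\pi$ with a closed subrepresentation of the space $I^\infty$ of smooth vectors of a Hilbert principal series $I$. Here $I$ is a closed subspace of some $L^2(K)\otimes\mathbb C^r$, the group $K$ acts unitarily with finite-dimensional isotypic components, and $I^\infty$, with the seminorms $x\mapsto\|Zx\|$ for $Z\in U(\mathfrak g)$, is a closed subspace of the Fr\'echet space $C^\infty(K)\otimes\mathbb C^r$.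

Let $\mathcal H$ be the closure of $\pi$ in $I$, a Hilbert representation of $G_n$ that we also denote by $\pi(g)$. For a finite set $S$ of $K$-types let $e_S=\sum_{\gamma\in S}\dim(\gamma)\,\overline{\mathrm{tr}\,\gamma(k)}\,dk$, a smooth measure on $K$, and let $p_S=\pi(e_S)$ be the projection onto the sum of the corresponding isotypic components. The space $\pi(S)=p_S\pi$ is finite-dimensional and dense in $p_S\mathcal H$, so $p_S\mathcal H=\pi(S)$. Thus $\pi$ and $\mathcal H^\infty=\mathcal H\cap I^\infty$ are closed subrepresentations of $I^\infty$ with the same $K$-finite vectors, and each is the closure of its $K$-finite vectors. Hence $\mathcal H^\infty=\pi$ as Fr\'echet spaces.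

For $f\in C_c^\infty(G_n)$ let $\pi(f)=\int f(g)\pi(g)\,dg$, a bounded operator on $\mathcal H$. For $X\in\mathrm{Lie}(G_n)$ put $(L_Xf)(g)=\frac{d}{dt}f(\exp(-tX)g)|_{t=0}$ and extend $L$ to $U(\mathfrak g)$. Then $\pi(f)$ maps $\mathcal H$ to $\mathcal H^\infty=\pi$, $Z\pi(f)=\pi(L_Zf)$, and
\begin{equation}\label{eq:smoothing}
\|Z\pi(f)x\|\le\|L_Zf\|_{L^1}\sup_{g\in\mathrm{supp}f}\|\pi(g)\|_{\mathcal H\to\mathcal H}\ \|x\|\qquad(x\in\mathcal H,\ Z\in U(\mathfrak g)).
\end{equation}

The space $C^\infty(K)$ is nuclear, a subspace of a nuclear space is nuclear, and a continuous linear map from a nuclear space to a Banach space is a nuclear map. For the inclusion $\iota:\pi\to\mathcal H$ this means that $\iota(x)=\sum_j\alpha_j\,x_j'(x)\,y_j$ with $\sum_j|\alpha_j|<\infty$, with $x'_j\in\pi'$ bounded by one continuous seminorm $q$, and with $\|y_j\|\le1$. Let $B:\pi\to\pi$ be continuous and linear. Then $\iota B\pi(f)=\sum_j\alpha_j\,(x_j'\circ B\pi(f))\otimes y_j$ is a sum of rank one operators on $\mathcal H$, of trace norm at most $\sum_j|\alpha_j|\cdot\sup_{\|x\|\le1}q(B\pi(f)x)$.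 The seminorm $q\circ B$ is dominated by a finite sum of seminorms $\|Z\cdot\|$. By \eqref{eq:smoothing}, $\iota B\pi(f)$ is of trace class, and
\[
\Theta_B(f)=\mathrm{tr}_{\mathcal H}\big(\iota B\pi(f)\big)
\]
is a distribution on $G_n$, linear in $B$.

\begin{lemma}\label{lem:Theta}
Let $\pi$ be irreducible and $B:\pi\to\pi$ continuous and linear.
\begin{enumerate}
\item[(a)] $\Theta_B(c_hf)=\Theta_{\pi(h)^{-1}B\pi(h)}(f)$ for $h\in G_n$.
\item[(b)] If $\Theta_B=0$, then $B=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $G_n$ is unimodular, $\pi(c_hf)=\pi(h)\pi(f)\pi(h)^{-1}$. The operator $\iota B\pi(h)\pi(f)$ is of trace class and $\pi(h)^{-1}$ is bounded on $\mathcal H$, so cyclicity of the trace gives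
\[
\Theta_B(c_hf)=\mathrm{tr}_{\mathcal H}\big(\iota B\pi(h)\pi(f)\,\pi(h)^{-1}\big)=\mathrm{tr}_{\mathcal H}\big(\iota\,\pi(h)^{-1}B\pi(h)\,\pi(f)\big).
\]

(b) Let $S$ be a finite set of $K$-types with $\pi(S)\ne0$, and let $\mathcal A\subset\mathrm{End}(\pi(S))$ be the space of the operators $p_S\pi(f)|_{\pi(S)}$, $f\in C_c^\infty(G_n)$. It is an algebra, because $\pi(f)p_S\pi(f')=\pi(f*e_S*f')$. Let $f_j$ be an approximate identity, so that $\pi(f_j)x\to x$ in $\pi$. As a subspace of a finite-dimensional space, $\mathcal A$ is closed, so it contains the identity $\lim_jp_S\pi(f_j)|_{\pi(S)}$. For $0\ne x\in\pi(S)$ the space $\pi(C_c^\infty(G_n))x$ is $G_n$-stable and its closure contains $x$; by irreducibility it is dense in $\pi$. So $\mathcal Ax$ is dense in $\pi(S)$, hence equal to it. By Burnside's theorem, a unital algebra of operators that acts irreducibly on a finite-dimensional complex space is the full matrix algebra: $\mathcal A=\mathrm{End}(\pi(S))$.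

Let $\beta\in\mathrm{End}(\pi(S))$ and write $\beta=p_S\pi(f)|_{\pi(S)}$. Then $\beta p_S=p_S\pi(f)p_S=\pi(f_1)$ on $\mathcal H$, with $f_1=e_S*f*e_S\in C_c^\infty(G_n)$. The operator $\iota B\beta p_S$ factors as $\mathcal H\to\pi(S)\to\mathcal H$, so
\[
0=\Theta_B(f_1)=\mathrm{tr}_{\mathcal H}(\iota B\beta\, p_S)=\mathrm{tr}_{\pi(S)}(p_SB\beta).
\]
As $\beta$ is arbitrary, $p_SB|_{\pi(S)}=0$. Let $x\in\pi$ be a nonzero $K$-finite vector and $\gamma$ a $K$-type. Taking $S$ to contain $\gamma$ and the types of $x$, we see that the $\gamma$-component of $Bx$ vanishes. As $\mathcal H$ is the Hilbert sum of its isotypic components, $Bx=0$. The $K$-finite vectors are dense in $\pi$, so $B=0$.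
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
Let $n=1$. A nonzero $K$-isotypic component is finite-dimensional and stable under the abelian group $G_1$, so it contains a stable line, and $\dim\pi=1$. Let $n\ge2$ and let $B$ be a continuous $M_n$-endomorphism of $\pi$. By Lemma~\ref{lem:Theta}(a), $\Theta_B$ is invariant under conjugation by $M_n$, hence by $G_n$ (Corollary~\ref{cor:conj}). By Lemma~\ref{lem:Theta}(a) again, the distribution attached to $\pi(h)^{-1}B\pi(h)-B$ vanishes for every $h\in G_n$, and by Lemma~\ref{lem:Theta}(b) $B$ commutes with $\pi(h)$. In particular $B$ preserves the finite-dimensional $K$-isotypic components, so it has an eigenvalue $c$. The space $\ker(B-c)$ is closed, nonzero and $G_n$-stable, so $B=c$.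

If $\pi=\omega_1\oplus\omega_2$ with nonzero closed $M_n$-stable subspaces, the projection onto $\omega_1$ along $\omega_2$ is continuous by the closed graph theorem, commutes with $M_n$ and is not a scalar. So no such decomposition exists.
\end{proof}

Theorem~\ref{thm:AG} needs only invariance under $G_{n-1}$, but the subgroup $V_n$ is essential in Corollary~\ref{cor:conj} and in the result: the standard representation of $\mathrm{GL}_n(\mathbb R)$ on $\mathbb C^n$ decomposes under $G_{n-1}$ as $\mathbb C^{n-1}\oplus\mathbb C$.

\begin{thebibliography}{9}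

\bibitem{AG}
A.~Aizenbud and D.~Gourevitch,
\emph{Multiplicity one theorem for $(\mathrm{GL}_{n+1}(\mathbb R),\mathrm{GL}_n(\mathbb R))$},
Selecta Math. \textbf{15} (2009), 271--294.

\bibitem{WY}
Kaidi Wu and Jun Yu,
\emph{Canonical Bernstein-Zelevinsky Filtration and Casselman's Comparison Conjecture},
arXiv:2606.12288 (2026).

\end{thebibliography}
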